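# Short-lived frogs in high degree: $\lambda\, t_c\to 1$

## Two theorems on the critical lifespan

Put $\mathrm{Poisson}(\lambda)$ sleeping frogs on every vertex of a graph, wake those at an origin, let every awake frog walk for a time $t$ and wake whatever it meets. Let $t_c(\lambda)$ be the infimum of the lifespans $t$ for which infinitely many frogs are woken with positive probability; the model is spelled out in the next section. $\mathbb T_d$ is the $d$-regular tree, and a superscript records the graph or the dimension.

**Theorem 1.** On every infinite, connected, locally finite graph, $\lambda t_c(\lambda)\ge 1$ for all $\lambda>0$. For fixed $\lambda>0$ and $t>1/\lambda$, the process on $\mathbb T_d$ and on $\mathbb Z^d$ survives with positive probability for all large $d$. Hence, for every fixed $\lambda>0$, $\lambda\, t_c^{(d)}(\lambda)\to1$ as $d\to\infty$, both on $\mathbb T_d$ and on $\mathbb Z^d$.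

Put
$$a=a(\lambda)=\lambda(1-e^{-1/\lambda})=\int_0^1e^{-u/\lambda}\,du\in(0,1),\qquad c(\lambda)=1+a-\frac{a^2}{2}\in\Big(1,\frac32\Big).$$

**Theorem 2.**

1. There is a universal $C$ such that for every infinite connected $D$-regular simple graph ($D\ge2$) and every $\lambda>0$: $\ \lambda t_c(\lambda)\ge 1+\dfrac{c(\lambda)}{D}-\dfrac{C}{D^2}$.
2. There are universal $A,D_0$ such that for all $D\ge D_0$ and all $\lambda>0$: $\ \lambda t_c^{\mathbb T_D}(\lambda)\le 1+\dfrac{c(\lambda)}{D}+\dfrac{A}{D^2}$.
3. For every $\lambda_0>0$ there are $\Gamma,d_0$ such that for all $\lambda\ge\lambda_0$ and $d\ge d_0$: $\ \lambda t_c^{\mathbb Z^d}(\lambda)\le 1+\dfrac{\Gamma}{d}$.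

So $\lambda t_c^{(d)}=1+c(\lambda)/d+O(d^{-2})$ on $\mathbb T_d$, uniformly in $\lambda>0$. On $\mathbb Z^d$, which is $2d$-regular, $1+\frac{c(\lambda)}{2d}-O(d^{-2})\le\lambda t_c^{(d)}\le1+\frac{\Gamma}{d}$: the correction is of exact order $1/d$, and its constant is not determined here.

The convergence statement in Theorem 1 was posed, as something to prove or disprove, with reference to Omer Angel, Daniel de la Riva, Jonathan Hermon, Yuliang Shi, "Existence and sharpness of the phase transition for the frog model on transitive graphs", arXiv:2512.06640 (2025).

## The process, and why $\lambda t$ is the natural parameter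

**Definition (frog model with death).** Let $G=(V,E)$ be infinite, connected, locally finite, with origin $\mathbf 0$. Independently at each $x$ there are $\eta_x\sim\mathrm{Poisson}(\lambda)$ particles, the *natives* of $x$. At time zero the natives of $\mathbf 0$ are active and all others sleep. An active particle jumps at rate $1$, each time to a uniform neighbour, for a time $t$ after its activation; then it is inactive forever. When an active particle jumps to a vertex, all sleeping particles there become active. The process *survives* if infinitely many particles are eventually activated, and $t_c(\lambda)$ is the infimum of the $t$ for which survival has positive probability.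

Give every native its own trajectory, to be run from its activation. It makes $N\sim\mathrm{Poisson}(t)$ jumps, and the directions are independent of $N$. All trajectories and all $\eta_x$ are independent. A native of $x$ is eventually activated exactly when there is a finite chain $\mathbf 0=x_0,x_1,\dots,x_r=x$ such that some native of $x_i$ visits $x_{i+1}$ during its life, for each $i<r$. The set of activated particles is therefore a deterministic function of the $\eta$'s and the trajectories, and has nothing to do with the order of events. For instance, if on $\mathbb Z$ the only native of $0$ walks $0\to1\to0$, vertex $1$ has one native walking $1\to2$, and vertex $2$ has none, then exactly two particles are activated, in whatever order we look at them. Three consequences are used all the time.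

* We may explore activated particles in any order. When a vertex is first reached in an exploration, its $\eta$ and the trajectories of its natives are independent of everything seen so far.
* Using fewer particles, or stopping trajectories early, only decreases the activated set.
* Cutting lives short shows that the survival probability is nondecreasing in $t$. So "no survival at $t$" gives $t_c\ge t$, and "survival with positive probability at $t$" gives $t_c\le t$.

Notation for the whole talk:
$$m=\lambda t,\qquad \beta=1-e^{-t}=P(N\ge1),\qquad b=\lambda\beta .$$
Thus $m$ is the mean number of jumps made by all natives of a vertex together, and $b$ is the mean number of natives that move at all; $b\le m$. Recall $\sum_{k\ge1}P(N\ge k)=t$, $E(N-1)^+=t-\beta$ and $\sum_kkP(N\ge k)=E\frac{N(N+1)}2=t+\frac{t^2}2$.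

If every jump landed on a new vertex, the vertices discovered would form a branching process with mean offspring $m$, critical at $m=1$. Collisions only hurt. The theorems say that in high degree they hurt by an amount of order one over the degree.

**A case where collisions win: $G=\mathbb Z$.** Here $t_c=\infty$ for every $\lambda$. Let $C_n$ be the event that no native of any $x\le n$, if run, would visit $n+1$. A native of $n-k$ needs $N\ge k+1$ for that, so $P(C_n)\ge\prod_{k\ge0}e^{-\lambda P(N\ge k+1)}=e^{-\lambda t}>0$. The $C_n$ are translates of each other in an i.i.d. field, so by ergodicity some $C_n$ with $n\ge0$ occurs almost surely, and so does some mirror-image event on the left. The process is then confined to a finite interval. So the limit $d\to\infty$ matters.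

**A case to do by hand: one-jump frogs on $\mathbb T_D$.** Suppose each particle stops after its first jump. A vertex $v$ with an already visited parent wakes natives, and the number of them whose jump goes to a given neighbour is $\mathrm{Poisson}(b/D)$, independently over neighbours (Poisson thinning). Each of the $D-1$ children of $v$ is discovered with probability $1-e^{-b/D}$, and only from $v$. This is a Galton–Watson process with mean $(D-1)(1-e^{-b/D})$, critical at
$$b=D\log\frac{D-1}{D-2}=D\Big(\frac1{D-1}+\frac1{2(D-1)^2}+O(D^{-3})\Big)=1+\frac{3}{2D}+O(D^{-2}).$$
As $\lambda\to\infty$ with $\lambda t\approx 1$, moving frogs mostly jump once. Accordingly $a(\lambda)\to1$ and $c(\lambda)\to\frac32$.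

## Textbook facts used

**Fact 1 (walks that go down by one).** Let $\xi$ be a $\{0,1,\dots\}$-valued variable and let $S$ be a walk with i.i.d. steps distributed as $\xi-1$, started from $h$. Exploring $h$ Galton–Watson trees with offspring law $\xi$ one individual at a time shows that $S$ hits $0$ iff all $h$ trees are finite. Hence $S$ hits $0$ almost surely if $E\xi\le1$ and $P(\xi=0)>0$. If $E\xi>1$, it hits $0$ with probability $r^h$, where $r<1$; in particular this tends to $0$ as $h\to\infty$.

**Fact 2 (sequential domination).** If, given the past, each of $\zeta_1,\zeta_2,\dots$ stochastically dominates a law $\nu$, then one can couple them with i.i.d. $\nu$-variables $\xi_k$ so that $\zeta_k\ge\xi_k$ for all $k$. The same holds with "is dominated by".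

**Fact 3 (oriented percolation).** There is $\varepsilon_0>0$ such that, if the sites of $\mathbb Z_+^2$ are open independently with probability $1-\varepsilon_0$, then with positive probability infinitely many sites are reached from $(0,0)$ by open paths with steps $(1,0)$ and $(0,1)$ (R. Durrett, *Ann. Probab.* 12 (1984) 999–1040). We fix this $\varepsilon_0$.

## $\lambda t_c\ge1$ on every graph: a queue of frogs

Keep a queue of activated particles that have not yet been examined, starting with the $\eta_{\mathbf 0}<\infty$ natives of $\mathbf 0$. Examine them one at a time. An examined particle makes $N$ jumps, hence discovers at most $N$ new vertices, each holding a fresh independent $\mathrm{Poisson}(\lambda)$ number of natives. So, given the past, the number of newly activated particles is stochastically at most $\xi=\sum_{i\le N}\eta_i$, where $E\xi=\lambda t$ and $P(\xi=0)\ge P(N=0)>0$. By Fact 2 the queue length is dominated by a walk with steps $\xi-1$ started from $\eta_{\mathbf 0}$. If $\lambda t\le1$, Fact 1 says that this walk hits $0$ almost surely, so the queue empties and only finitely many particles are ever activated. Hence $t_c\ge1/\lambda$. $\square$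

## Trees of large degree: few visited neighbours

Now fix $\lambda$ and $t$ with $\lambda t>1$. We want the queue comparison in the other direction, so each jump must find a new vertex with probability close to $1$.

**Truncation.** Since $E[N\wedge M]\,E[\eta\wedge M]\to\lambda t>1$ as $M\to\infty$, fix $M$ with $E[N\wedge M]\,E[\eta\wedge M]>1$. For $q\in[0,1)$ let $H$ satisfy $P(H\ge k)=(1-q)^k$ and let $\nu_q$ be the law of
$$\sum_{k=1}^{L}\eta^{(k)},\qquad L=\min(N\wedge M,H),$$
with $\eta^{(k)}$ i.i.d. copies of $\eta\wedge M$ and everything independent. Its mean is $E[\eta\wedge M]\sum_{k\le M}P(N\ge k)(1-q)^k$, which is continuous in $q$ and exceeds $1$ at $q=0$. Fix $q_0\in(0,1)$ such that it exceeds $1$ for all $q\le q_0$. The law $\nu_q$ describes a particle that makes at most $N\wedge M$ jumps, stops at the first failed jump, fails each time with probability $q$, and wakes $\eta\wedge M$ natives per success.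

**Step 1: the exploration.** Its purpose is to keep the visited set thin around every vertex. Use only the first $M$ natives of each vertex of $\mathbb T_d$. Examine particles one by one; follow each for at most $M$ jumps, and stop it at its first jump to an already visited vertex.

**Step 2: at most $M+2$ visited neighbours.** Let $x$ be visited. A child of $x$ (a neighbour farther from $\mathbf 0$) can only be first visited by a jump from $x$. Which jumps are ever made from $x$? A particle arriving at the already visited $x$ is stopped there. So the only jumps from $x$ are the first jumps of its at most $M$ used natives, and at most one jump of the particle that discovered $x$. Together with the parent, at most $M+2$ neighbours of $x$ are ever visited.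

**Step 3: comparison.** A followed particle always sits at a visited vertex, so each jump, given the past, lands on a visited vertex with probability at most $(M+2)/d\le q_0$ for large $d$. The number of particles newly activated by an examined particle therefore stochastically dominates $\nu_{q_0}$, given the past. The queue dominates a walk whose steps are distributed as $\nu_{q_0}$ minus $1$, with positive mean, started from $\eta_{\mathbf 0}\wedge M$, which is at least $1$ with positive probability. By Fact 1 the queue is never empty with positive probability, and then infinitely many particles are activated. This proves Theorem 1 for $\mathbb T_d$. $\square$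

## Where the tree count breaks on $\mathbb Z^d$, and fibres over $\mathbb Z^2$

On $\mathbb Z^d$ Step 2 has no analogue: a neighbour of $x$ can be discovered from any of its other $2d-1$ neighbours, so nothing bounds the number of visited neighbours of $x$ for all time. What remains is the crude estimate
$$P(\text{a jump lands on a visited vertex})\le\frac{\#\text{visited}}{2d},$$
which is useful only while the visited set is small compared with $d$. So the queue comparison controls a bounded number $n$ of examinations, as long as $d\gg n$, and then it stops working.

The way out is to explore only boundedly much inside one part of the lattice and then restart in a part where nothing has been revealed. The parts are the fibres of a map $\varphi:\mathbb Z^d\to\mathbb Z^2$, and the restarts are organised by oriented percolation.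

**Definition.** For $\varphi:\mathbb Z^d\to\mathbb Z^2$ put $F_z=\varphi^{-1}(z)$. For $A\subset F_z$ let $\mathcal C_z(A)$ be the smallest set of natives of $F_z$ that contains the natives of $A$ and all natives of every $y\in F_z$ visited by a member. For $K\ge1$ let $\mathcal G_z(A)$ be the event that members of $\mathcal C_z(A)$ visit at least $K$ vertices of $F_{z+(1,0)}$ and at least $K$ vertices of $F_{z+(0,1)}$.

*Example.* Let $d=3$, $\varphi(x)=(x_1,x_2)$, so fibres are lines in direction $e_3$. Let $A=\{x\}$; suppose $x$ has one native, which makes the single jump $+e_3$, and $x+e_3$ has one native, which makes the single jump $+e_1$. Then $\mathcal C_z(A)$ consists of these two natives, and it visits one vertex of $F_{z+(1,0)}$ and none of $F_{z+(0,1)}$, so $\mathcal G_z(A)$ fails even for $K=1$. Natives of the vertex $x+e_3+e_1$ play no role in $\mathcal C_z(A)$: they belong to another fibre.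

**Lemma 1.** Suppose that for some $K\ge 1$: $P(\mathcal G_z(A))\ge1-\varepsilon_0$ for all $z\in\mathbb Z^2$ and all $A\subset F_z$ with $|A|=K$; $\varphi(\mathbf 0)=(0,0)$; and with positive probability natives of $\mathbf 0$ visit at least $K$ vertices of $F_{(1,0)}$. Then the process survives with positive probability.

*Proof.* Work on the last event, which depends only on natives of $F_{(0,0)}$, and let $A_{(1,0)}$ be $K$ of these vertices (all choices are made by a fixed rule). Process the sites $z\in(1,0)+\mathbb Z_+^2$ in order of increasing coordinate sum. If $A_z$ is defined and $\mathcal G_z(A_z)$ occurs, call $z$ *successful*; it then offers $K$ vertices visited by members of $\mathcal C_z(A_z)$ to each of $z+(1,0)$ and $z+(0,1)$. For $z\ne(1,0)$ let $A_z$ be the set offered by $z-(1,0)$ if that site is successful, otherwise the set offered by $z-(0,1)$ if that site is successful, otherwise undefined. Let $\omega_z$ be the indicator of $\mathcal G_z(A_z)$ if $A_z$ is defined, and an independent Bernoulli$(1-\varepsilon_0)$ variable otherwise.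

The event $\mathcal G_z(A)$ depends only on natives of $F_z$, while $A_z$ depends only on natives of fibres handled earlier, and natives of different fibres are independent. So, given the earlier $\omega$'s, $\omega_z=1$ with probability at least $1-\varepsilon_0$, and $(\omega_z)$ dominates an i.i.d. Bernoulli$(1-\varepsilon_0)$ field. By induction on the coordinate sum, the successful sites are exactly those reached from $(1,0)$ by oriented paths of sites with $\omega=1$. By Fact 3 there are infinitely many with positive probability.

By induction again, the vertices of $A_z$ are visited by activated particles, so all members of $\mathcal C_z(A_z)$ are eventually activated. For successful $z$ this set is nonempty, since its members visit $K\ge1$ vertices. Different $z$ give different natives, so infinitely many particles are activated. $\square$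

## $\mathbb Z^d$ at fixed $\lambda t>1$

The lemma needs a fibration in which most jumps stay in the fibre, and yet each particle has a fixed positive chance of leaving it to the right or upwards. Taking $\varphi(x)=(x_1,x_2)$ would make exits happen only at rate $1/d$, so we let a small positive fraction of the coordinates count as exits.

**Step 1: constants.** With $M,q_0$ as before, choose in this order:

* $h$ such that a walk from $h$ with steps distributed as $\nu_{q_0}$ minus $1$ hits $0$ with probability $\le\varepsilon_0/4$ (Fact 1);
* $K$ such that the sum of $K$ copies of $\eta\wedge M$ is $\ge h$ with probability $\ge1-\varepsilon_0/4$;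
* $\delta=q_0/4$ and $\rho=P(N\ge1)\,\delta/8$;
* $n$ with $P(\mathrm{Bin}(n,\rho)\ge K)\ge1-\varepsilon_0/4$;
* $d$ so large that $(K+nM)/(2d)\le q_0/2$, $\lfloor\delta d\rfloor\ge\delta d/2$ and $n/(2d)\le\delta/8$.

**Step 2: the fibration.** Let $I_1,I_2\subset\{1,\dots,d\}$ be disjoint with $|I_1|=|I_2|=\lfloor\delta d\rfloor$, let $I_0$ be the rest (nonempty, since $\delta<\frac14$), and
$$\varphi(x)=\Big(\sum_{l\in I_1}x_l,\ \sum_{l\in I_2}x_l\Big).$$
A jump along an $I_0$-coordinate is *inner*; it stays in the fibre. A jump $+e_l$ with $l\in I_1$ is a *right exit*, from $F_z$ to $F_{z+(1,0)}$; with $l\in I_2$ it is an *up exit*, to $F_{z+(0,1)}$. A jump is non-inner with probability $2\lfloor\delta d\rfloor/d\le q_0/2$.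

**Step 3: the exploration of $\mathcal C_z(A)$ lasts $n$ rounds.** Let $A\subset F_z$ with $|A|=K$. Declare $A$ visited, use at most $M$ natives per vertex, and examine at most $n$ particles one by one. Follow each for at most $M$ jumps, and stop it at its first jump that is non-inner or lands on a visited vertex of $F_z$. Mark the endpoints of right and up exits. All examined particles are members of $\mathcal C_z(A)$. At most $K+nM$ vertices of $F_z$ are ever visited, and a jump hits a given vertex with probability at most $1/(2d)$. So, given the past, a jump fails to be an inner jump to a new vertex with probability at most $q_0/2+(K+nM)/(2d)\le q_0$. Hence the numbers of newly activated particles dominate $\nu_{q_0}$. The initial queue has length at least $h$ except with probability $\varepsilon_0/4$, and from there it stays nonempty through $n$ examinations except with probability $\varepsilon_0/4$.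

**Step 4: enough exits.** Each examined particle creates at most one mark, so at most $n$ vertices are marked in total. Given the past, the first jump of an examined particle exists and is a right exit to a vertex not yet marked with probability at least
$$P(N\ge1)\,\frac{\lfloor\delta d\rfloor-n}{2d}\ge P(N\ge1)\Big(\frac\delta4-\frac\delta8\Big)=\rho .$$
If the queue lasts $n$ rounds, the number of right marks dominates $\mathrm{Bin}(n,\rho)$ (complete the rounds by independent ones if the queue ends early). So fewer than $K$ right marks occur with probability at most $\varepsilon_0/4$, and likewise for up marks. Adding the four failure probabilities, $P(\mathcal G_z(A))\ge1-\varepsilon_0$.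

**Step 5: start.** With positive probability $\eta_{\mathbf 0}=1$ and this particle's first $K$ jumps are $+e_l$ with an $l\in I_1$ followed by $K-1$ jumps $+e_{l'}$ with an $l'\in I_0$. It then visits $K$ vertices of $F_{(1,0)}$. Lemma 1 gives survival with positive probability, so $t_c^{(d)}(\lambda)\le t$ for all large $d$. As $t>1/\lambda$ was arbitrary and $\lambda t_c\ge1$ always, Theorem 1 is proved. $\blacksquare$

## Which collisions cost $1/D$

For Theorem 2 we count discoveries generation by generation.

**Definition (generations).** $V_0=\{\mathbf 0\}$; generation-$n$ particles are the natives of $V_n$; $R_n$ is the union of $\{\mathbf 0\}$ with all vertices visited by generations $\le n$, $R_{-1}=\{\mathbf 0\}$; and $V_{n+1}=R_n\setminus R_{n-1}$. Put $v_n=E|V_n|$.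

Given generations $\le n-1$, the set $V_n$ is known and its natives are still unrevealed. So there are on average $\lambda v_n$ generation-$n$ particles, making on average $mv_n$ jumps.

Near $m=1$, three kinds of wasted jump have probability of order $1/D$. A jump may step back to where the path leading to it was two steps before: cost $m/D$ per vertex of $V_n$. Two natives of the same vertex may make the same first jump: the number of moving natives is $\mathrm{Poisson}(b)$, the mean number of pairs is $b^2/2$, cost $b^2/(2D)$. Finally, the particle that discovered $v$ may jump on to some neighbour, and a native of $v$ may follow it: the discoverer jumps again unless the discovery was its last jump, which suggests a cost of about $b(m-b)/D$. At $m=1$, $b\approx a$, the sum is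
$$1+\frac{a^2}2+a(1-a)=1+a-\frac{a^2}{2}=c(\lambda),$$
and criticality should occur at $m-c(\lambda)/D\approx1$. The lower bound has to show that these losses really happen on any regular graph. The upper bound on the tree has to show that nothing else matters to this order.

## The lower bound on $D$-regular graphs

**Step 1: record what is known around a new vertex.** Order the generation-$(n-1)$ particles and their jumps lexicographically (particle, then jump index). For $v\in V_n$, $n\ge1$, the *visitor* of $v$ is the first particle in this order to land on $v$. Let $v^-$ be its position just before that first landing, and $v^+$ its next position after it, if it jumps again. Both lie in $R_{n-1}$.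

*Example.* On $\mathbb Z^2$, let the only native of $\mathbf 0$ walk $\mathbf 0\to e_1\to2e_1\to e_1$ and stop. Then $V_1=\{e_1,2e_1\}$. For $v=e_1$: $v^-=\mathbf 0$, $v^+=2e_1$. For $v=2e_1$: $v^-=v^+=e_1$.

Let $T_v$ be the number of distinct targets in $\mathcal N(v)\setminus\{v^-,v^+\}$ of first jumps of natives of $v$, where $\mathcal N(v)$ is the set of neighbours. For a generation-$n$ particle $f$ let $X_0^f,X_1^f,\dots$ be its positions and $N_f$ its number of jumps.

**Step 2: bound $|V_{n+1}|$.** Every $u\in V_{n+1}$ has a first landing among generation $n$, made at some jump $k$ of a native $f$ of some $v\in V_n$. If $k=1$, then $u\notin R_{n-1}$ is different from $v^\pm$, so it is counted in $T_v$. If $k\ge2$, then $X_k^f\ne X_{k-2}^f$: for $k=2$ because $X_0^f=v\in R_{n-1}$, and for $k\ge3$ because otherwise $f$ would have landed on $u$ before. Hence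
$$|V_{n+1}|\le\sum_{v\in V_n}\Big[T_v+\sum_{f\text{ native of }v}\#\{2\le k\le N_f:\ X_k^f\ne X_{k-2}^f\}\Big].\tag{1}$$

**Step 3: conditional means.** Let $\kappa=1-e^{-b/D}$ and $\chi_v=1\{v^+\text{ exists and }v^+\ne v^-\}$. The number of natives of $v$ whose first jump goes to a given neighbour is $\mathrm{Poisson}(b/D)$, and $v^\pm$ are determined by generations $\le n-1$. So
$$E[T_v\mid\text{generations}\le n-1]=(D-1-\chi_v)\kappa .$$
The inner sum in (1) has conditional mean $\lambda E(N-1)^+\,(1-\frac1D)=(m-b)(1-\frac1D)$.

A first attempt drops $\chi_v$. It yields $v_{n+1}\le\alpha v_n$ with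
$$\alpha=(D-1)\kappa+(m-b)\Big(1-\frac1D\Big),$$
which sees back-steps and equal first jumps but not the followers: it would give the constant $1+\frac{a^2}{2}$ instead of $c(\lambda)$. To gain $a(1-a)$ we must know how often $v^+$ exists, which is a question about the previous generation.

**Step 4: how often the visitor goes on.** Which landing is the visitor's landing on $v$ is determined by earlier generations, by earlier particles of generation $n-1$, and by the visitor's path up to that landing. Given that, and given that the visitor jumps again, its next position is uniform among the $D$ neighbours. So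
$$E\sum_{v\in V_n}\chi_v=\Big(1-\frac1D\Big)E\#\{v\in V_n:\ v^+\text{ exists}\}.$$
If $v^+$ does not exist, the landing on $v$ is the last jump of a generation-$(n-1)$ particle with $N\ge1$. There are on average $b\,v_{n-1}$ such particles, each with one last jump. Hence $E\#\{v\in V_n:v^+\text{ exists}\}\ge v_n-b\,v_{n-1}$.

**Step 5: the recursion.** With $\tau=(1-\frac1D)\kappa$, taking expectations in (1) gives for $n\ge1$
$$v_{n+1}\le(\alpha-\tau)v_n+\tau b\,v_{n-1}.\tag{2}$$
Both coefficients are nonnegative, since $(D-1)\kappa-\tau=(D-1)(1-\frac1D)\kappa\ge0$. Let $\Phi=\alpha-\tau+\tau b$ be their sum. If $\Phi<1$, sum (2) over $1\le n\le Q$ and write $\Sigma_Q=\sum_{n\le Q}v_n$ (finite, as $v_{n+1}\le mv_n$): $\Sigma_{Q+1}-v_0-v_1\le\Phi\,\Sigma_{Q}\le\Phi\,\Sigma_{Q+1}$, so $\Sigma_{Q+1}\le(v_0+v_1)/(1-\Phi)$. Then $\lambda\sum_nv_n$, the expected number of activated particles, is finite and there is no survival.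

**Step 6: expand $\Phi$.** Let $m\le2$, so $0\le b\le2$. From $0\le\kappa-\frac bD+\frac{b^2}{2D^2}\le\frac{b^3}{6D^3}$ we get
$$(D-1)\kappa=b-\frac bD-\frac{b^2}{2D}+r_1,\quad 0\le r_1\le\frac{b^2}{2D^2}+\frac{b^3}{6D^2}\le\frac{10}{3D^2},\qquad \Big|\tau-\frac bD\Big|\le\frac b{D^2}+\frac{b^2}{2D^2}\le\frac4{D^2}.$$
As $|1-b|\le1$, inserting this in $\Phi=(D-1)\kappa+(m-b)(1-\frac1D)-(1-b)\tau$ gives
$$\Phi\le m-\frac1D\Big[m+\frac{b^2}2\Big]-\frac{b(1-b)}D+\frac8{D^2}=m-\frac1D\Big[m+b-\frac{b^2}2\Big]+\frac8{D^2}.$$

**Step 7: choose $m$.** Let $C=11$ and $m=1+y/D$ with $y=c(\lambda)-C/D$. If $y<0$, the claim $\lambda t_c\ge1+y/D$ follows from $\lambda t_c\ge1$. If $y\ge0$, then $0\le m-1\le\frac{3}{2D}\le\frac34$, so $m\le2$. With $t=m/\lambda\ge1/\lambda$,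
$$0\le b-a=\lambda(e^{-1/\lambda}-e^{-t})\le\lambda\Big(t-\frac1\lambda\Big)=m-1\le\frac3{2D}.\tag{3}$$
The function $s\mapsto s-\frac{s^2}2$ has derivative of modulus at most $1$ on $[0,2]$, so replacing $b$ by $a$ in it costs at most $\frac{3}{2D}$. Also $-m/D\le-1/D$. Therefore
$$\Phi\le1+\frac yD-\frac1D\Big[1+a-\frac{a^2}2\Big]+\frac{3}{2D^2}+\frac8{D^2}\le1+\frac{y-c(\lambda)}D+\frac{10}{D^2}=1-\frac1{D^2}<1 .$$
There is no survival at $t=m/\lambda$, so $\lambda t_c\ge m$. This proves Theorem 2(1). $\square$

## The jump tree and the expansion on $\mathbb T_D$

Throughout this section $1\le m\le2$ (so $b\le2$) and $D\ge128$. We first bound $v_{n+1}$ from below. To be able to restart the process in independent subtrees later, we confine it. Let $v_0$ be a vertex, $w_0$ a neighbour, and $\mathbb T^+$ the component of $v_0$ after deleting the edge $v_0w_0$. Run the generation process from $V_0=\{v_0\}$, killing particles at their first jump to $w_0$; keep the notation $V_n$, $R_n$, $v_n$ (the number $v_0$ equals $E|V_0|=1$).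

**Step 1: a free tree that contains the process.** The free tree has a root node $\rho$ at position $v_0$, of generation $-1$. Every node carries $\mathrm{Poisson}(\lambda)$ natives of life $t$. Each native makes $\mathrm{Poisson}(t)$ jumps to uniform neighbours in the whole of $\mathbb T_D$, and each landing is a new node; a landing of a native of a generation-$(r-1)$ node has generation $r$. The parent of a node is the previous landing of the same particle or, for a first jump, the node where the particle is native. Everything is independent; in particular the genealogy (numbers of natives, times of jumps) is independent of the jump directions.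

Inside it we read off the process. The root is true and good. When the good nodes of generation $n-1$ are known, the natives of these nodes are the true particles of generation $n$, and their jumps up to and including the first jump to $w_0$ are the *true* nodes of generation $n$. Order true nodes by generation, then particle, then jump index. A true node is *good* if it lies in $\mathbb T^+$ at a position not held by an earlier true node; otherwise it is *bad*. A good node is the first landing on its vertex, whose natives are fresh at that moment, so the natives of the node can serve as the natives of the vertex. Thus the construction has the law of our process, and good generation-$n$ nodes correspond to $V_{n+1}$.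

*Example.* Let $x$ be a child of $v_0$ and $y$ a child of $x$, and let the only native $f$ of $v_0$ walk $v_0\to x\to y\to x$. The jump tree contains the chain $\rho,j_1,j_2,j_3$, of which $j_3$ is bad because $j_1$ holds $x$; the common ancestor of $j_3$ and $j_1$ is $j_1$ itself, at depths $(2,0)$. If a native of $x$ makes the first jump to $y$, that jump is a child of $j_1$ of generation $1$. It collides with $j_2$, with common ancestor $j_1$ and depths $(1,1)$: the native follows the visitor.

**Step 2: every bad node comes with a pair.** Let $j$ be bad and not at $w_0$. It has the position of some earlier true node $j'$. Descendants of $j$ come later in the order, so $j'$ is not a descendant of $j$. Let $\hat b$ be the most recent common ancestor, and let $i\ge1$, $l\ge0$ be the depths of $j,j'$ below $\hat b$. Parent and child positions are adjacent and $\mathbb T_D$ is bipartite, so $i+l$ is even.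

Whether a node $\hat b$ of generation $r$ is true is determined by true nodes of generation $<r$ and by the path of its particle up to $\hat b$. All nodes below $\hat b$ have generation $\ge r$ and come from the continuation of that particle or from natives of $\hat b$. So, given that $\hat b$ is true, what lies below it in the free tree consists of the continuation of its particle, with remaining life at most $t$, and of $\mathrm{Poisson}(\lambda)$ natives of life $t$, all independent, with directions independent of the genealogy.

**Step 3: counts in the free tree.** Let $\mu_i$ be the mean number of nodes at depth $i\ge1$ produced by one particle of life $t$ and all its descendants. A node at depth $i$ is the particle's own $i$-th jump, or descends from a native of its $k$-th landing, $k<i$. So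
$$\mu_i=P(N\ge i)+\lambda\sum_{k<i}P(N\ge k)\,\mu_{i-k}\le\beta+m\max_{j<i}\mu_j,$$
whence $\mu_i\le\beta(1+m+\dots+m^{i-1})\le\beta\,2^i$.

Distinct child edges of $\hat b$ belong to distinct, independent particles. For $l\ge1$, the pairs at depths $(i,l)$ with most recent common ancestor $\hat b$ come from two natives ($\lambda^2$ ordered pairs on average) or from the continuing particle and a native (in two ways, $\lambda$ each). So their expected number is at most
$$(\lambda^2+2\lambda)\mu_i\mu_l\le(b^2+2b)2^{i+l}\le8\cdot2^{i+l}.$$
For $l=0$ it is at most $(1+\lambda)\mu_i\le(\beta+b)2^i\le3\cdot2^i$.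

Given the genealogy, the positions of $j$ and $j'$ agree with probability $\sum_yp_i(x,y)p_l(x,y)=p_{i+l}(x,x)=p_{i+l}(o,o)$, where $x$ is the position of $\hat b$, $o$ is any vertex and $p_n$ are the transition probabilities of simple random walk. Moreover
$$p_{2k}(o,o)\le2^{2k}D^{-k}:\tag{4}$$
a closed walk has exactly $k$ steps decreasing the distance to $o$, each of conditional probability $1/D$ (away from $o$), and there are at most $2^{2k}$ patterns of increasing and decreasing steps.

**Step 4: count the lost jumps of generation $n$.** Without killing, the true generation-$n$ particles would make $mv_n$ jumps on average. We bound the expected number that are bad or not made.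

*Depths $(2,0)$.* A true jump returns to its grandparent's position with probability $\frac1D$: at most $mv_n/D$.

*Depths $(1,1)$.* Here $j$ and $j'$ are children of $\hat b$. If $j$ were the next jump of $\hat b$'s own particle, then $j'$ would be a native's jump of a later generation, and so not earlier. So $j$ is the first jump of a native of some $v\in V_n$, with $\hat b$ the good landing on $v$. Either $j'$ is another native's first jump, and the expected number of pairs is at most $\frac{b^2}{2}\cdot\frac1D\,v_n$; or $j'$ is the visitor's next jump. The latter needs $n\ge1$. The expected number of $v\in V_n$ whose visitor jumps again is at most the expected number of non-last jumps in generation $n-1$, that is, $E\sum_f(N_f-1)^+=(m-b)v_{n-1}$. Each such $v$ has on average $b$ moving natives, each following with probability $\frac1D$. This contributes at most $\frac{b(m-b)}Dv_{n-1}$.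

*$i+l=2k\ge4$.* If $\hat b$ has generation $n-r$, then $0\le r\le i$, because generation grows by at most $1$ per edge. The expected number of true nodes of generation $n-r$ is at most $mv_{n-r}$, where $v_{-1}:=1$ accounts for $\rho$ (recall $m\ge1$). There are $2k$ pairs $(i,l)$ with $i\ge1$ and sum $2k$, and $r\le i\le2k$. With Step 3 and (4) the contribution is at most
$$m\sum_{r=0}^{n+1}W_rv_{n-r},\qquad W_r=\sum_{k\ge\max(2,r/2)}2k\cdot8\cdot2^{2k}\cdot2^{2k}D^{-k}=\sum_{k\ge\max(2,r/2)}16k\Big(\frac{16}D\Big)^k .$$
For each $k\ge2$ there are $2k+1$ values of $r$, so $m\sum_rW_r\le2\sum_{k\ge2}(2k+1)16k(16/D)^k\le C_2/D^2$ for a universal $C_2$, as $16/D\le\frac18$.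

*Jumps at or after the first hit of $w_0$.* A walk from $v_0$ is at $w_0$ after $i$ steps only if $i$ is odd, and then it has made $(i+1)/2$ steps decreasing the distance to $w_0$; so this has probability at most $2^iD^{-(i+1)/2}$. A hit loses at most $1+t$ jumps on average: itself and the particle's remaining ones. A generation-$n$ node has depth at least $n+1$ below $\rho$, and there are on average $\lambda\mu_i$ free nodes at depth $i$. Since $(1+t)\lambda\beta=b+m\beta\le4$, the loss is at most
$$\sum_{i\ge n+1,\ i\text{ odd}}(1+t)\lambda\mu_i2^iD^{-(i+1)/2}\le\delta_n:=4\sum_{i\ge n+1,\ i\text{ odd}}4^iD^{-(i+1)/2}.$$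
Each odd $i=2j-1$ occurs in $\delta_0,\dots,\delta_{i-1}$, so $\sum_n\delta_n=\sum_{j\ge1}(2j-1)(16/D)^j\le S:=32/D\le\frac14$.

**Step 5: the recursion.** Altogether, for $n\ge0$,
$$v_{n+1}\ge mv_n-\frac1D\Big[mv_n+\frac{b^2}2v_n+b(m-b)v_{n-1}1_{n\ge1}\Big]-m\sum_{r=0}^{n+1}W_rv_{n-r}-\delta_n .\tag{5}$$

**Step 6: growth.** We show $v_n\to\infty$ for $m=1+\frac{c(\lambda)}D+\frac A{D^2}$ with a suitable universal $A\le D/2$. Then $m-1\le2/D$, and $0\le b-a\le m-1$ as in (3). Put $c_D=m+\frac{b^2}2+b(m-b)=m+bm-\frac{b^2}2$. At $(m,b)=(1,a)$ this expression equals $c(\lambda)$; its partial derivatives satisfy $1+b\le3$ and $0\le m-b\le2$ on the segment from $(1,a)$ to $(m,b)$. So $c_D\le c(\lambda)+5(m-1)\le c(\lambda)+10/D$.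

The difficulty is that (5) involves all earlier $v$'s and the additive loss $\delta_n$. If $v$ were increasing, we could bound earlier terms by $v_n$; to absorb $\delta_n$ we correct $v$. Let $s_n=\sum_{k<n}\delta_k\le S$, $\tilde v_n=v_n+s_n$, $\tilde v_{-1}=1$; also $\tilde v_0=1$. Suppose $\tilde v_{-1}\le\tilde v_0\le\dots\le\tilde v_n$. Then $v_{n-r}\le\tilde v_{n-r}\le\tilde v_n\le v_n+S$ for all $r$, and $v_n\ge\tilde v_n-S\ge\frac34$. By (5),
$$\tilde v_{n+1}-\tilde v_n=v_{n+1}+\delta_n-v_n\ge v_n\Big[m-1-\frac{c_D}D-\frac{C_2}{D^2}\Big]-S\Big[\frac{b(m-b)}D+\frac{C_2}{D^2}\Big].$$
The first bracket is at least $(A-10-C_2)/D^2$. Since $b(m-b)\le m^2/4\le1$ and $S=32/D$, the last term is at most $C_1/D^2$ with $C_1=32(1+C_2)$. Take $A=10+C_2+\frac43(1+C_1)$ and $D_0=\max(128,2A)$. Then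
$$\tilde v_{n+1}-\tilde v_n\ge\frac34\cdot\frac{A-10-C_2}{D^2}-\frac{C_1}{D^2}=\frac1{D^2}.$$
By induction $\tilde v_n$ increases to infinity, hence $v_n\to\infty$.

**Step 7: from a large first moment to survival.** A large mean alone does not give survival, since $V_{n+1}$ is not built from independent copies. We extract a genuine Galton–Watson process. Write $\mathbb T_x$ for the subtree consisting of $x$ and the vertices behind it as seen from $w_0$; children of $v$ are its neighbours farther from $w_0$.

Fix $n\ge1$. After generations $\le n-1$, let the *outputs* be the children $x\notin R_{n-1}$ of vertices $v\in V_n$ that are the target of the first jump of some native of $v$. Given generations $\le n-1$, a child is such a target with probability $\kappa=1-e^{-b/D}$.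

How many children of $V_n$ already lie in $R_{n-1}$? Let $u$ be a child of $v\in V_n$ with $\mathbb T_u\cap R_{n-1}\neq\emptyset$, and let $k$ be minimal with $V_k\cap\mathbb T_u\ne\emptyset$; then $k\le n$, and $k\ge1$. Some generation-$(k-1)$ particle enters $\mathbb T_u$, and it is native outside $\mathbb T_u$, so it passes from $v$ to $u$. Hence $u\in V_k$ and $v\in R_{k-1}$. As $v\notin R_{n-2}$ (for $n=1$: as $v\ne v_0$), we get $k\ge n$, so $k=n$ and $u\in V_n$. The same entering argument shows, for any $x\ne v_0$ in $\mathbb T^+$, that $x\notin R_{n-1}$ implies $\mathbb T_x\cap R_{n-1}=\emptyset$. Each $u\in V_n$ is a child of one vertex only, so at most $|V_n|$ of the $(D-1)|V_n|$ children are already visited. Thus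
$$E\,\#\text{outputs}\ge\kappa(D-2)v_n>1\qquad\text{for }n\text{ large.}$$
Fix such an $n$. The subtree $\mathbb T_x$ of an output $x$ is disjoint from $R_{n-1}$, so its natives are unrevealed. Two outputs are never comparable: if an output $x'$ lay in $\mathbb T_x\setminus\{x\}$, its parent, a vertex of $V_n\subset R_{n-1}$, would lie in $\mathbb T_x$. So each output $x$ starts an independent copy of the construction, with $(x,\text{parent of }x)$ in the role of $(v_0,w_0)$. The outputs, outputs of outputs, and so on form a Galton–Watson process with offspring mean greater than $1$, which survives with positive probability. Different outputs are targets of first jumps of different activated natives, so infinitely many particles are then activated.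

Taking $v_0=\mathbf 0$ and $w_0$ any neighbour, the process survives with positive probability at $t=m/\lambda$. Hence $\lambda t_c\le m$, and Theorem 2(2) is proved. $\square$

## $\mathbb Z^d$ within $O(1/d)$ of criticality

At $\lambda t=1+\Gamma/d$ the argument used at fixed $\lambda t>1$ breaks down quantitatively. A branching process with drift $\Gamma/d$ needs about $d$ generations, and of order $d$ starting points, before its growth is felt. By then the free branching process has far more than $d$ nodes, and the estimate "visited vertices over $2d$" is worthless. Instead we keep the fibre picture and Lemma 1, with $K$ proportional to $d$, and we count coincidences *pairwise*, weighting each by how much progeny it destroys. A collision late in the exploration is cheap, and this is what makes the sum small.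

**Step 1: setting.** Fix $\lambda_0>0$, let $\lambda\ge\lambda_0$ and $\lambda t=1+\Gamma/d$ with $d\ge\Gamma\ge8(1+1/\lambda_0)$, so $\lambda t\le2$ and $t\le2/\lambda_0$. Let $\varphi(x)=(x_1,x_2)$; *inner* jumps are those along coordinates $\ge3$, and a jump is non-inner with probability $2/d$. Use each particle only up to its first non-inner jump, and let $N^\circ$ be its number of inner jumps before that. So $P(N^\circ\ge k)=P(N\ge k)(1-\frac2d)^k$. Put $\bar m=\lambda EN^\circ\le\lambda t$. By Bernoulli's inequality,
$$\bar m\ge\lambda\sum_{k\ge1}P(N\ge k)\Big(1-\frac{2k}d\Big)=\lambda t-\frac{2\lambda}d\Big(t+\frac{t^2}2\Big)=\lambda t\Big(1-\frac{t+2}d\Big)\ge1+\frac{\Gamma-4(1+1/\lambda_0)}d .$$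
Hence $\bar m=1+\gamma/d$ with $\Gamma/2\le\gamma\le\Gamma$.

**Step 2: the free forest.** Let $A\subset F_z$, $|A|=K$. Each $x\in A$ is a root node of generation $0$ and depth $0$. Every node carries $\mathrm{Poisson}(\lambda)$ natives. Each native makes $N^\circ$ inner jumps, every landing is a node, and its generation is one more than that of the node where the native lives. The parent of a node is the particle's previous landing or, for a first jump, the node where the native lives; *depth* is distance to the root in this forest. Keep only nodes of generation $<g$. Inner steps are i.i.d. uniform on $\pm e_l$, $l\ge3$, independent of the genealogy; let $p_n$ be the transition probabilities of simple random walk on $\mathbb Z^{d-2}$.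

Let $e_v=1$ if some native of the node $v$ has first jump $+e_1$, and $e_v=0$ otherwise. Natives with first jump $+e_1$ have $N^\circ=0$ and produce no nodes. By Poisson thinning they are independent of the other natives. So the $e_v$ are i.i.d. Bernoulli$(p)$, independent of genealogy and positions, with
$$p=1-e^{-\theta/d},\qquad\theta=\frac{\lambda\beta}2\in\Big[\frac{a(\lambda_0)}2,1\Big],$$
because $a(\lambda_0)\le a(\lambda)\le\lambda\beta\le\lambda t\le2$ ($a(\cdot)$ is increasing and $t\ge1/\lambda$).

**Step 3: the free forest has many exits.** In one family let $X_n$ be the number of generation-$n$ nodes, $T=\sum_{n<g}X_n$ and $Y=\sum_ve_v$. Then $X$ is a Galton–Watson process with mean $\bar m$ and offspring variance (compound Poisson) $\lambda E(N^\circ)^2\le\lambda(t+t^2)\le\sigma^2:=2(1+2/\lambda_0)$. So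
$$ET=\frac d\gamma(\bar m^g-1),\qquad EY=p\,ET,\qquad \mathrm{Var}\,X_n\le\sigma^2\bar m^{n-1}\frac{\bar m^n-1}{\bar m-1}\le\sigma^2\bar m^{2n}\frac d\gamma .$$
By Minkowski's inequality $\mathrm{Var}\,T\le\sigma^2\frac d\gamma(ET)^2$. Then $\mathrm{Var}\,Y\le p\,ET+p^2\,\mathrm{Var}\,T\le EY+\sigma^2\frac d\gamma(EY)^2$. Summing over the $K$ independent families $x\in A$ and using Chebyshev's inequality,
$$P\Big(\sum_{x\in A}Y_x<\tfrac12K\,EY\Big)\le\frac{4\,\mathrm{Var}\,Y}{K(EY)^2}\le\frac4{K\,EY}+\frac{4\sigma^2d}{\gamma K}.\tag{6}$$

**Step 4: pruning to the true process.** Order nodes with all roots first and then by depth, ties broken lexicographically. Roots survive. A non-root node survives iff its parent survives and its position is neither in $A$ nor the position of an earlier surviving node. For example, if a native of $x\in A$ jumps $+e_3$ to a vertex not yet held and then $-e_3$, the first landing survives, but the second has position $x\in A$; it and everything below it are removed.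

A surviving node is at a vertex whose natives have not been revealed, so its natives can be taken to be the true natives of that vertex; natives of other nodes are fictitious. Surviving nodes are therefore at distinct vertices of $F_z$, and their natives belong to $\mathcal C_z(A)$. Let $Y^*$ be the number of surviving nodes with $e_v=1$. Then members of $\mathcal C_z(A)$ visit at least $Y^*$ distinct vertices of $F_{z+(1,0)}$, namely the points "position $+e_1$".

Call $j$ *bad* if it does not survive but its parent does, and let $Y^{(j)}$ count the nodes with $e=1$ among $j$ and its descendants. Every non-surviving node is below or equal to a bad one, so $\sum_xY_x-Y^*\le\sum_{j\text{ bad}}Y^{(j)}$. A bad $j$ has the position of a surviving node $j'\ne j$, and $j'$ is not a descendant of $j$, since descendants of $j$ do not survive.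

**Step 5: what one bad node costs.** Let $j$ have generation $r$. Below it there are its natives and the continuation of its particle, which makes on average at most $t$ further landings, of generation $r$. Given everything not below $j$, and if $\bar m^g\ge2$,
$$EY^{(j)}\le(1+t)\,p\sum_{n<g-r}\bar m^n\le(1+t)\,p\,\frac d\gamma\,\bar m^{g-r}\le2(1+t)\,\bar m^{-r}\,EY,\tag{7}$$
because $EY=p\frac d\gamma(\bar m^g-1)\ge\frac12p\frac d\gamma\bar m^g$. So a pair should be counted with weight $\bar m^{-\mathrm{gen}(j)}$.

**Step 6: weighted counts.** The expected number of nodes at depth $i$ and generation $r$ in one family is at most $\bar m^rP(S_r=i)$, with equality for $r<g$. Here $S_r$ is a sum of $r$ i.i.d. variables with law $f_k=\lambda P(N^\circ\ge k)/\bar m$, $k\ge1$: one generation contributes $\lambda P(N^\circ\ge k)=\bar mf_k$ nodes at relative depth $k$. The walk $S$ is strictly increasing, so it hits $i$ at most once and $\sum_rP(S_r=i)\le1$. Now weight nodes below a given node by $\bar m^{-(\text{relative generation})}$. At each relative depth: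

* the natives of the node together produce expected weight at most $1$, hence a single native at most $1/\lambda$;
* the continuing particle of the node produces at most $\sum_kP(N\ge k)=t$ (its $k$-th further landing, of relative generation $0$, counts $1$ at depth $k$, and the natives of that landing give at most $1$ at each greater depth).

Unweighted counts at relative depth $l$ are at most $\bar m^{l\wedge g}$ times these, since relative generation is at most $l$ and less than $g$.

**Step 7: sum over pairs.** Consider first pairs $(j,j')$ in the same family, with most recent common ancestor $\hat b$ of generation $r_b$, at relative depths $i\ge1$, $l\ge0$. For $l\ge1$ they use distinct child edges of $\hat b$, hence distinct independent particles. Native–native pairs give $\lambda^2\lambda^{-1}\lambda^{-1}=1$, particle–native and native–particle give $t$ each. For $l=0$, $j'=\hat b$ and we get at most $1+t$. So the expected total of $\bar m^{-\mathrm{gen}(j)}$ is at most $\bar m^{-r_b}(1+2t)\bar m^{l\wedge g}$, and the positions agree with probability $p_{i+l}(0,0)$. Finally $E\sum_{\hat b}\bar m^{-r_b}=\sum_{r<g}\bar m^{-r}\bar m^r=g$ per family.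

For pairs in different families $x\ne x'$, with $j$ at depth $i\ge1$ and $j'$ at depth $l\ge0$, the expected total weight is at most $\bar m^{l\wedge g}$, and the positions agree with probability $p_{i+l}(x,x')$. There are fewer than $K^2$ ordered pairs of families.

For each $n\ge1$ there are $n$ pairs $(i,l)$ with $i\ge1$, $l\ge0$, $i+l=n$. The existence and coincidence of $j$ and $j'$ involve nothing below $j$, so (7) may be applied, and
$$E\Big[\sum_xY_x-Y^*\Big]\le2(1+t)(1+2t)(g+K)K\,EY\cdot S^*,\qquad S^*=\sup_y\sum_{n\ge1}n\,\bar m^{n\wedge g}p_n(0,y).\tag{8}$$

**Lemma 2.** If $\gamma\le\Gamma$ and $g\le d+1$, then $S^*\le4/d$ for all $d\ge d_1(\Gamma)$.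

*Proof.* Let $D'=d-2$. By symmetry and Cauchy–Schwarz $\sup_yp_{2k}(0,y)=p_{2k}(0,0)$. Averaging over a step shows that $\sup_yp_n(0,y)$ is nonincreasing in $n$. So $p_{2k}(0,0)$ is nonincreasing and $\sup_yp_{2k+1}(0,y)\le p_{2k}(0,0)$. Moreover $p_1\le\frac1{2D'}$, $p_2(0,0)=\frac1{2D'}$ and $p_4(0,0)\le\frac3{(2D')^2}$: a closed four-step walk splits into two pairs of opposite steps, and there are $3$ pairings.

*Terms $n\le3$.* They give at most $\bar m^3\,\frac{1+2+3}{2D'}=\frac{3}{D'}(1+o(1))$, since $1\le\bar m\le1+\Gamma/d$.

*Terms $4\le n\le d^{1/4}$.* Here $\sup_yp_n(0,y)\le p_4(0,0)$, and $\sum n\le d^{1/2}$. They give at most $d^{1/2}\,\bar m^{d^{1/4}}\frac3{(2D')^2}=o(1/d)$.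

*Terms $n>d^{1/4}$.* Let $r(u)$ be the probability that the rate-$1$ continuous-time walk on $\mathbb Z$ is at its starting point at time $u$; by Fourier inversion $r(u)=\frac1\pi\int_0^\pi e^{-u(1-\cos\vartheta)}d\vartheta$. As $u\to0$, $r(u)=1-u+O(u^2)$, so $u^{-1}(r(u)^{-2}-1)\to2$. From $1-\cos\vartheta\ge2\vartheta^2/\pi^2$ on $[0,\pi]$ we get $r(u)\le\frac1\pi\int_0^\infty e^{-2u\vartheta^2/\pi^2}d\vartheta=\sqrt{\pi/(8u)}$, so $\liminf_{u\to\infty}u^{-1}(r(u)^{-2}-1)\ge8/\pi$. The function $u^{-1}(r(u)^{-2}-1)$ is continuous and positive on $(0,\infty)$, so it is bounded below by some $c_0>0$; that is, $r(u)\le(1+c_0u)^{-1/2}$.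

The coordinates of the rate-$1$ walk on $\mathbb Z^{D'}$ are independent walks of rate $1/D'$, so its return probability at time $s$ is $q_s=r(s/D')^{D'}\le(1+c_0s/D')^{-D'/2}$. On the other hand this walk makes $\mathrm{Poisson}(s)$ steps. By monotonicity,
$$q_k\ge p_{2k}(0,0)\,P(\mathrm{Poisson}(k)\text{ is even and}\le2k)\ge p_{2k}(0,0)\Big(\frac12-\frac1k\Big),$$
since $P(\mathrm{Poisson}(k)\text{ even})=\frac12(1+e^{-2k})$ and $P(\mathrm{Poisson}(k)>2k)\le\frac1k$ by Chebyshev. So $p_{2k}(0,0)\le4(1+c_0k/D')^{-D'/2}$ for $k\ge4$.

Put $k_0=\lfloor d^{1/4}/2\rfloor$, which is at least $4$ for large $d$. Every $n>d^{1/4}$ is $2k$ or $2k+1$ with $k\ge k_0$, and $2k+(2k+1)\le5k$. As $\bar m^g\le e^{2\Gamma}$, the remaining terms give at most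
$$20\,e^{2\Gamma}\sum_{k\ge k_0}k\Big(1+\frac{c_0k}{D'}\Big)^{-3}\Big(1+\frac{c_0k_0}{D'}\Big)^{-(D'-6)/2}.$$
The sum $\sum_kk(1+c_0k/D')^{-3}$ is at most $\sum_{k\le D'}k+\sum_{k>D'}\frac{D'^3}{c_0^3k^2}=O(d^2)$. With $\log(1+x)\ge x/2$ on $[0,1]$ the last factor is at most $e^{-c'd^{1/4}}$ for some $c'>0$ and large $d$. So these terms are $o(1/d)$. Altogether $S^*\le(3+o(1))/d\le4/d$ for large $d$, with all error terms depending only on $\Gamma$. $\square$

**Step 8: choice of constants.** Let $C_*=2(1+2/\lambda_0)(1+4/\lambda_0)\ge2(1+t)(1+2t)$ and $g=K=\lceil\eta d\rceil$ with $\eta\in(0,1]$, so $g\le d+1$ and $g+K\le3\eta d$ for large $d$. By (8) and Lemma 2 the expected loss is at most $12C_*\eta\,K\,EY$ (provided $\bar m^g\ge2$, ensured below). By Markov's inequality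
$$P\Big(\sum_xY_x-Y^*\ge\tfrac14K\,EY\Big)\le48C_*\eta\le\frac{\varepsilon_0}4$$
for a suitable $\eta=\eta(\lambda_0)$, which we fix. It does not depend on $\Gamma$; now we choose $\Gamma$. For $d\ge\Gamma$ we have $p\ge\theta/(2d)$, and $\bar m^g\ge(1+\gamma/d)^{\eta d}\ge e^{\gamma\eta/2}$ because $\gamma/d\le1$. So
$$EY=p\,\frac d\gamma(\bar m^g-1)\ge\frac{a(\lambda_0)}{4\gamma}\big(e^{\gamma\eta/2}-1\big).$$
Choose $\Gamma=\Gamma(\lambda_0)\ge8(1+1/\lambda_0)$ so large that for all $\gamma\ge\Gamma/2$ the right side is at least $8$, $e^{\gamma\eta/2}\ge2$, and $4\sigma^2/(\gamma\eta)\le\varepsilon_0/8$. Then the right side of (6) is at most $\frac{1}{2\eta d}+\frac{\varepsilon_0}8\le\frac{\varepsilon_0}4$ for large $d$. Hence, with probability at least $1-\varepsilon_0/2$,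
$$Y^*\ge\tfrac12K\,EY-\tfrac14K\,EY=\tfrac14K\,EY\ge2K\ge K .$$

**Step 9: conclusion.** So members of $\mathcal C_z(A)$ visit at least $K$ vertices of $F_{z+(1,0)}$ with probability at least $1-\varepsilon_0/2$. Exchanging the first two coordinates, the same holds for $F_{z+(0,1)}$. Therefore $P(\mathcal G_z(A))\ge1-\varepsilon_0$ for all $z$, all $A\subset F_z$ with $|A|=K$, all $\lambda\ge\lambda_0$ and all $d\ge d_0(\lambda_0)$. With positive probability $\eta_{\mathbf 0}=1$ and that particle's first $K$ jumps are $+e_1$ followed by $K-1$ jumps $+e_3$, which visits $K$ vertices of $F_{(1,0)}$. Lemma 1 gives survival with positive probability at $\lambda t=1+\Gamma/d$, that is, $\lambda t_c^{\mathbb Z^d}(\lambda)\le1+\Gamma/d$. This proves Theorem 2(3). $\blacksquare$
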